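
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{A counterexample to a centralizer criterion for Euler characteristics of compact $p$-adic Lie groups}


\begin{abstract}
Let $G$ be a compact $p$-adic Lie group without $p$-torsion and let $M$ be a finitely generated module over its Iwasawa algebra with finite homology groups $H_i(G,M)$. It was conjectured that the Euler characteristic $\chi(G,M)$ equals $1$ whenever the canonical dimension of $M$ is smaller than the dimension of every centralizer $C_G(g)$. We disprove this. For every odd $p$ we give an explicit module, free of rank $24$ over $\mathbb Z_p$, over $G=\mathbb Z_p^6\rtimes(\mathbb Z/2)^4$ with $\chi(G,M)=p^{-1}$. For every prime $p$ and every $r\ge1$ we give a group all of whose centralizers have dimension at least $r$, such that every power of $p$ is the Euler characteristic of a module over it that is free of finite rank over $\mathbb Z_p$. In the other direction,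 if $G$ has an open normal subgroup $A\cong\mathbb Z_p^n$ of index prime to $p$, the conjectured implication holds under the additional hypothesis that $H_0(A,M)$ is finite.
\end{abstract}

\section{The question and the results}

Let $p$ be a prime and $G$ a compact $p$-adic Lie group, with Iwasawa algebra
$\mathbb Z_pG=\varprojlim\mathbb Z_p[G/N]$, where $N$ runs over the open normal subgroups. This ring is noetherian. Throughout, unless we say otherwise, $G$ has no $p$-torsion, that is, no element of order $p$. For a finitely generated (left) $\mathbb Z_pG$-module $M$ the homology groups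
\[
H_i(G,M)=\operatorname{Tor}_i^{\mathbb Z_pG}(\mathbb Z_p,M)
\]
are finitely generated $\mathbb Z_p$-modules, and they vanish for large $i$ because $G$ has no $p$-torsion. If all of them are finite, we say that $M$ has \emph{well-defined Euler characteristic} and put
\[
\chi(G,M)=\prod_{i\ge0}|H_i(G,M)|^{(-1)^i}.
\]
The size of $M$ is measured by its \emph{canonical dimension}
\[
d_G(M)=\dim G+1-j(M),\qquad j(M)=\min\{i:\operatorname{Ext}^i_{\mathbb Z_pG}(M,\mathbb Z_pG)\ne0\},
\]
with $j(0)=\infty$, so that $d_G(0)=-\infty$. The groups in our theorems have an open normal subgroup $A\cong\mathbb Z_p^n$. For them $d_G(M)$ is simply the Krull dimension of $M$ over the power series ring $\mathbb Z_pA\cong\mathbb Z_p[[T_1,\dots,T_n]]$ (Lemma~\ref{lem:dim}). In particular $d_G(M)\le1$ if $M$ is finitely generated over $\mathbb Z_p$.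

When is $\chi(G,M)=1$? Two small examples show what to expect.

\emph{Modules that are too large.} Let $G=\mathbb Z_p$, so $\mathbb Z_pG=\mathbb Z_p[[T]]$, $H_0(G,M)=M/TM$ and $H_1(G,M)=M[T]$, the kernel of $T$. If $M$ is finite, the exact sequence $0\to M[T]\to M\xrightarrow{T}M\to M/TM\to0$ gives $\chi(G,M)=1$. If $M=\mathbb Z_p[[T]]/(T-p)$, of dimension $1=\dim G$, then $H_0=\mathbb Z/p$, $H_1=0$ and $\chi(G,M)=p$. So $M$ should be small compared with $G$.

\emph{Elements with small centralizer.} Let $p$ be odd, $G=\mathbb Z_p\rtimes\{\pm1\}$ with $-1$ acting by inversion, and $M=\mathbb F_p$ with trivial action. With $A=\mathbb Z_p$ we have $H_0(A,M)=\mathbb F_p$ and $H_1(A,M)=A\otimes\mathbb F_p$, on which $-1$ acts by $-1$. Passing to coinvariants under $\{\pm1\}$, which is exact, gives $H_0(G,M)=\mathbb F_p$ and $H_1(G,M)=0$, so $\chi(G,M)=p$. Here $d_G(M)=0<\dim G$, but an element $g\notin A$ has a finite centralizer. So $M$ should be small compared with every centralizer $C_G(g)$, which is a closed subgroup and hence a $p$-adic Lie group.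

Two results support this picture. Call $g$ \emph{$p$-regular} if it has finite order prime to $p$.
\begin{itemize}
\item[(i)] (Ardakov--Wadsley) If $M$ is a finitely generated $p$-torsion $\mathbb Z_pG$-module with well-defined Euler characteristic and $d_G(M)<\dim C_G(g)$ for every $p$-regular $g\in G$, then $\chi(G,M)=1$.
\item[(ii)] (Totaro) Let $G$ be any compact $p$-adic Lie group of dimension at least $2$, with $\mathbb Q_p$-Lie algebra $\mathfrak g$, and let $M$ be a finitely generated $\mathbb Z_p$-module with $G$-action such that the homology of $\mathfrak g$ on $M\otimes\mathbb Q_p$ vanishes; equivalently, the homology of any sufficiently small open subgroup $G_0$ acting on $M$ is finite. Then $\chi(G_0,M)$ is the same for all sufficiently small open subgroups $G_0$, and it is $1$ if every element of $\mathfrak g$ has centralizer of dimension at least $2$.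
\end{itemize}
The following conjecture comes from Wadsley's paper \cite{Wadsley}.

\begin{conjecture}
If $G$ is a compact $p$-adic Lie group without $p$-torsion and $M$ is a finitely generated $\mathbb Z_pG$-module with well-defined Euler characteristic such that $d_G(M)<\dim C_G(g)$ for all $g\in G$, then $\chi(G,M)=1$.
\end{conjecture}

The conjecture is false.

\begin{theorem}\label{thm:odd}
Let $p$ be odd. There is a compact $p$-adic Lie group $G=\mathbb Z_p^6\rtimes(\mathbb Z/2)^4$ without $p$-torsion, with $\dim C_G(g)\ge2$ for all $g\in G$, and a $\mathbb Z_pG$-module $M$, free of rank $24$ over $\mathbb Z_p$ (so $d_G(M)\le1$), such that $H_1(G,M)\cong\mathbb Z/p$ and $H_i(G,M)=0$ for $i\ne1$. Hence $\chi(G,M)=p^{-1}$.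
\end{theorem}

\begin{theorem}\label{thm:all}
Let $p$ be any prime and $r\ge1$. There is a compact $p$-adic Lie group $G$ of dimension $3r$ without $p$-torsion, depending only on $p$ and $r$, with $\dim C_G(g)\ge r$ for all $g\in G$, such that for every $m\in\mathbb Z$ there is a $\mathbb Z_pG$-module $M$, free of finite rank over $\mathbb Z_p$ (so $d_G(M)\le1$), with all $H_i(G,M)$ finite and $\chi(G,M)=p^m$. For $p=2$ the group $G$ can be taken torsion-free and pro-$2$.
\end{theorem}

So even for $d_G(M)\le1$ no lower bound on the dimensions of centralizers forces $\chi(G,M)=1$. What goes wrong is that the finiteness of $H_*(G,M)$ says too little about the homology of an open abelian subgroup.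

\begin{theorem}\label{thm:pos}
Let $G$ be a compact $p$-adic Lie group with an open normal subgroup $A\cong\mathbb Z_p^n$ such that $p\nmid[G:A]$. Let $M$ be a finitely generated $\mathbb Z_pG$-module with $d_G(M)<\dim C_G(g)$ for all $g\in G$ and with $H_0(A,M)$ finite. Then all $H_i(A,M)$ and $H_i(G,M)$ are finite and $\chi(G,M)=1$. The strict inequality cannot be replaced by $\le$.
\end{theorem}

\paragraph{The idea.} Suppose $G=A\rtimes F$ with $p\nmid|F|$. Then $H_i(G,M)$ is the module of $F$-coinvariants of $H_i(A,M)$, so it can be finite while $H_i(A,M)$ is infinite. Take $M$ to be the kernel of a surjection $h:N\to L$ of $\mathbb Z_pG$-modules that are free of finite rank over $\mathbb Z_p$. If $h_*:H_*(G,N)\to H_*(G,L)$ is a rational isomorphism, then, up to torsion in the homology of $N$ and $L$, $\chi(G,M)$ is governed by the alternating product of the determinants of $h_*$ in the various degrees. When all centralizers have positive dimension, the alternating sum of the ranks of the groups $H_i(G,N)$ is zero. So the homology classes can be matched in pairs of opposite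 parity, and their contributions would cancel if $h_*$ scaled both members of each pair by the same factor. We construct $N$ so that the two members of a pair are represented by \emph{different} vectors of $N$ of the same $F$-type. Then $h$ may scale one and not the other.

Section~\ref{sec:tools} contains the two tools used everywhere. Section~\ref{sec:klein} builds the basic module for the Klein four-group. Theorems~\ref{thm:odd}, \ref{thm:all} and~\ref{thm:pos} are proved in Sections~\ref{sec:odd}, \ref{sec:all} and~\ref{sec:pos}.

\section{Two tools}\label{sec:tools}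

\begin{lemma}\label{lem:dim}
Let $G$ be a compact $p$-adic Lie group with an open normal subgroup $A\cong\mathbb Z_p^n$, and put $R=\mathbb Z_pA\cong\mathbb Z_p[[T_1,\dots,T_n]]$.
\begin{itemize}
\item[(a)] $d_G(M)=\dim_RM$ for every nonzero finitely generated $\mathbb Z_pG$-module $M$. If $M$ is finitely generated over $\mathbb Z_p$, then $d_G(M)\le1$.
\item[(b)] For $g\in G$, $\dim C_G(g)$ is the rank of $A^g=\{a\in A:gag^{-1}=a\}$.
\item[(c)] If $p\nmid[G:A]$, then $G$ has no $p$-torsion.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $s_c$ ($c\in G/A$) be coset representatives with $s_1=1$, so that $\mathbb Z_pG=\bigoplus_cRs_c=\bigoplus_cs_c^{-1}R$, and let $\pi:\mathbb Z_pG\to R$ be the projection to the summand of $c=1$; it is left $R$-linear. The map $\mathbb Z_pG\to\operatorname{Hom}_R(\mathbb Z_pG,R)$, $y\mapsto(x\mapsto\pi(xy))$, is left $\mathbb Z_pG$-linear, where $\operatorname{Hom}_R(\mathbb Z_pG,R)$ has the action $(y\varphi)(x)=\varphi(xy)$. It is bijective, since $y=\sum_cs_c^{-1}\rho_c$ goes to the homomorphism with $s_c\mapsto\rho_c$. As $\mathbb Z_pG$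 is free over $R$, the functor $\operatorname{Hom}_R(\mathbb Z_pG,-)$ is exact; it is right adjoint to restriction to $R$. Hence $\operatorname{Ext}^i_{\mathbb Z_pG}(M,\mathbb Z_pG)\cong\operatorname{Ext}^i_R(M,R)$, and $j(M)$ is the grade of $M$ over $R$. As $R$ is a regular local ring of dimension $n+1$, this grade is $n+1-\dim_RM$. If $M$ is finitely generated over $\mathbb Z_p$, then $R/\operatorname{ann}_RM$ embeds in $\operatorname{End}_{\mathbb Z_p}(M)$, so it is finitely generated as a $\mathbb Z_p$-module and has dimension at most $1$.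

(b) $C_G(g)\cap A=A^g$ is open in $C_G(g)$ because $A$ is open in $G$.

(c) An element of order $p$ has trivial image in $G/A$, so it lies in $A$, which is torsion-free.
\end{proof}

The second tool computes homology over a semidirect product by an $F$-equivariant Koszul complex. We state it for abstract rings, because in Section~\ref{sec:all} it is applied to a completed ring and not to $\mathbb Z_pG$ itself.

\begin{lemma}\label{lem:koszul}
Let $k$ be a commutative ring, $F$ a finite group whose order is invertible in $k$, and $R$ a commutative $k$-algebra on which $F$ acts by $k$-algebra automorphisms $\rho\mapsto{}^f\!\rho$. Let $B=\bigoplus_{f\in F}Rf$ be the skew group ring, with $f\rho={}^f\!\rho\,f$. Let $E\subset R$ be an $F$-stable $k$-submodule with a finite $k$-basis that is an $R$-regular sequence, let $I=RE$, and suppose that $k\to R/I$ is bijective. Regard $k=R/I$ as a right $B$-module with trivial action of $F$. For a left $B$-module $N$ let $K(N)$ be the Koszul complex $K_i(N)=\bigwedge^iE\otimes_kN$,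
\[
d(y_1\wedge\dots\wedge y_i\otimes m)=\sum_l(-1)^{l-1}\,y_1\wedge\cdots\widehat{y_l}\cdots\wedge y_i\otimes y_lm ,
\]
with the diagonal action of $F$. Then, naturally in $N$,
\[
\operatorname{Tor}^B_i(k,N)\cong H_i\bigl(K(N)_F\bigr)\cong H_i(K(N))_F,\qquad H_i(K(N))\cong\operatorname{Tor}^R_i(k,N).
\]
\end{lemma}

\begin{proof}
Since $f(ym)={}^f\!y\,(fm)$ for $y\in E$, the differential of $K(N)$ commutes with $F$. As $|F|$ is invertible, $(-)_F$ is exact on $kF$-modules; this gives the second isomorphism. The last one holds because the Koszul complex of a regular sequence resolves $R/I=k$.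

For the first, let $Q_i=\bigwedge^iE\otimes_kR$ with the Koszul differential $d(y_1\wedge\dots\wedge y_i\otimes\rho)=\sum_l(-1)^{l-1}y_1\wedge\cdots\widehat{y_l}\cdots\wedge y_i\otimes y_l\rho$. Let $R$ act by multiplication on the right-hand factor and let $f\in F$ act on the right by
\[
(e\otimes\rho)f={}^{f^{-1}}\!e\otimes{}^{f^{-1}}\!\rho .
\]
This is a right $B$-module: both $((e\otimes\rho)f)\rho'$ and $((e\otimes\rho)\,{}^f\!\rho')f$ equal ${}^{f^{-1}}\!e\otimes{}^{f^{-1}}\!\rho\;\rho'$, as the relation $f\rho'={}^f\!\rho'f$ requires. The differential is $B$-linear because $f^{-1}$ acts on $R$ by a ring automorphism preserving $E$. So $Q_\bullet$ is a resolution of $R/I=k$ by right $B$-modules, and $F$ acts trivially on $k$.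

Make $\bigwedge^iE$ a right $kF$-module through inverses. Since $B=\bigoplus_ffR$, the map $e\otimes f\rho\mapsto{}^{f^{-1}}\!e\otimes\rho$ is an isomorphism $\bigwedge^iE\otimes_{kF}B\cong Q_i$. By Maschke's averaging argument the $k$-free module $\bigwedge^iE$ is projective over $kF$, so $Q_i$ is projective over $B$. Therefore $\operatorname{Tor}_i^B(k,N)=H_i(Q_\bullet\otimes_BN)$. Finally $Q_i\otimes_BN=\bigwedge^iE\otimes_{kF}N=(\bigwedge^iE\otimes_kN)_F$, and the differential is that of $K(N)$.
\end{proof}

\section{The Klein four-group and a zigzag}\label{sec:klein}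

\subsection{Graded modules}

We want a finite group $F$ acting on $A=\mathbb Z_p^n$ in such a way that every element of $F$ fixes a line, although $F$ as a whole fixes none. The smallest choice is the Klein four-group $D=\{1,\sigma_1,\sigma_2,\sigma_3\}$ acting on $\mathbb Z_p^3$ through its three nontrivial characters $\varepsilon_1,\varepsilon_2,\varepsilon_3:D\to\{\pm1\}$, numbered so that
\[
\varepsilon_i(\sigma_i)=1,\qquad\varepsilon_i(\sigma_j)=-1\quad(i\ne j),\qquad \varepsilon_1\varepsilon_2\varepsilon_3=1 .
\]
The element $\sigma_i$ fixes the $i$-th coordinate.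

For $r\ge1$ let $F=D^r$ and $n=3r$. Let $\varepsilon_1,\dots,\varepsilon_n$ be the characters of $F$ obtained by applying $\varepsilon_1,\varepsilon_2,\varepsilon_3$ to each factor in turn, and put $\varepsilon_S=\prod_{j\in S}\varepsilon_j$ for $S\subseteq\{1,\dots,n\}$. Thus $F$ acts on $n$-space diagonally through $\varepsilon_1,\dots,\varepsilon_n$.

Let $k$ be $\mathbb Z_p$ with $p$ odd, or $\mathbb Q_p$ with $p$ arbitrary. A \emph{graded module} is a free $k$-module of finite rank $N=\bigoplus_\gamma N_\gamma$, where $\gamma$ runs over $\operatorname{Hom}(F,\{\pm1\})$, with commuting nilpotent operators $x_1,\dots,x_n$ such that $x_jN_\gamma\subseteq N_{\gamma\varepsilon_j}$. Maps of graded modules preserve degrees and commute with the $x_j$. We let $F$ act on $N_\gamma$ through $\gamma$; then $fx_jf^{-1}=\varepsilon_j(f)x_j$. Let $C(N)$ be the complex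
\[
C_i(N)=\bigoplus_{|S|=i}e_S\otimes N_{\varepsilon_S},\qquad
d(e_{s_1}\cdots e_{s_i}\otimes m)=\sum_l(-1)^{l-1}e_{s_1}\cdots\widehat{e_{s_l}}\cdots e_{s_i}\otimes x_{s_l}m ,
\]
where products of the $e_j$ are exterior products. The differential lands in the right place because $\varepsilon_S\varepsilon_s=\varepsilon_{S\setminus\{s\}}$ for $s\in S$. The functor $C$ is exact. If $N$ and $N'$ are graded modules for $D^r$ and $D^{r'}$, then $N\otimes N'$ is one for $D^r\times D^{r'}$, with $x_1,\dots,x_{3r}$ acting on the first factor and the other operators on the second, and the Koszul signs give $C(N\otimes N')=C(N)\otimes C(N')$.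

The complex $C(N)$ is the module of $F$-coinvariants of a Koszul complex.

\begin{lemma}\label{lem:C}
In the situation of Lemma~\ref{lem:koszul}, with $F=D^r$, $n=3r$ and $k$ as above, suppose that $E$ has a basis $X_1,\dots,X_n$ with ${}^f\!X_j=\varepsilon_j(f)X_j$, and that on a graded module $N$ with a left $B$-module structure $X_j$ acts as $x_j$ and $F$ acts through the grading. Then $K(N)_F=C(N)$, and so $\operatorname{Tor}^B_i(k,N)\cong H_i(C(N))$, naturally in $N$.
\end{lemma}

\begin{proof}
Write $e_j$ for $X_j$ as an element of $E$. The group $F$ acts on $e_S\otimes N_\gamma$ by the character $\varepsilon_S\gamma$. If $\gamma=\varepsilon_S$ this character is trivial and the summand survives in the coinvariants. If $\gamma\ne\varepsilon_S$, some $f$ acts by $-1$, so the coinvariants are killed by the unit $2$ and vanish.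
\end{proof}

For odd $p$ graded modules give modules over an Iwasawa algebra. Let
\begin{equation}\label{eq:G}
G=A\rtimes F,\qquad A=\mathbb Z_p^n\ \text{with topological generators } a_1,\dots,a_n,\qquad fa_jf^{-1}=a_j^{\varepsilon_j(f)} .
\end{equation}

\begin{proposition}\label{prop:odd}
Let $p$ be odd, $G$ as in \eqref{eq:G}, and $N$ a graded module over $\mathbb Z_p$ with $x_j^3=0$ for all $j$. Then $N$ becomes a $\mathbb Z_pG$-module if $a_j$ acts as $\exp(x_j)=1+x_j+\frac12x_j^2$ and $F$ acts through the grading. Maps between such graded modules are $\mathbb Z_pG$-linear, and $H_i(G,N)\cong H_i(C(N))$, naturally with respect to these maps.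
\end{proposition}

\begin{proof}
Since $x_j^3=0$, the operators $\exp(\tau x_j)=1+\tau x_j+\frac12\tau^2x_j^2$ satisfy $\exp(\tau x_j)\exp(\tau'x_j)=\exp((\tau+\tau')x_j)$ for $\tau,\tau'\in\mathbb Z_p$ and depend polynomially on $\tau$; they commute for different $j$, and $f\exp(x_j)f^{-1}=\exp(\varepsilon_j(f)x_j)$. So we have a continuous action of $G$ on a finitely generated $\mathbb Z_p$-module, hence a $\mathbb Z_pG$-module. The action is given by the $x_j$ and the grading, so maps of graded modules are $\mathbb Z_pG$-linear.

The obvious generators $T_j=a_j-1$ of the augmentation ideal of $R=\mathbb Z_pA$ neither span an $F$-stable module nor act as $x_j$. Instead use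
\[
X_j=\tfrac12(a_j-a_j^{-1})=T_j\cdot\frac{2+T_j}{2(1+T_j)} .
\]
The fraction is a unit of $R$ because $p$ is odd, so $X_1,\dots,X_n$ is a regular sequence generating the augmentation ideal $I$, and $R/I=\mathbb Z_p$. Moreover $fX_jf^{-1}=\varepsilon_j(f)X_j$, and on $N$ the element $X_j$ acts as $\frac12(\exp(x_j)-\exp(-x_j))=x_j$. As $\mathbb Z_pG=\bigoplus_fRf$ and $|F|=4^r$ is prime to $p$, Lemma~\ref{lem:C} applies with $E=\bigoplus_j\mathbb Z_pX_j$.
\end{proof}

\subsection{The zigzag module}

Let $r=1$. Among the eight characters $\varepsilon_S$ each character of $D$ occurs twice, once with $|S|$ odd and once with $|S|$ even: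
\begin{equation}\label{eq:pairs}
\varepsilon_\varnothing=\varepsilon_{\{1,2,3\}}=1,\qquad \varepsilon_{\{1\}}=\varepsilon_{\{2,3\}}=\varepsilon_1,\qquad\varepsilon_{\{2\}}=\varepsilon_{\{1,3\}}=\varepsilon_2,\qquad\varepsilon_{\{3\}}=\varepsilon_{\{1,2\}}=\varepsilon_3 .
\end{equation}
(That even and odd occurrences balance is what the identity $\sum_S(-1)^{|S|}\varepsilon_S(\sigma)=\prod_j(1-\varepsilon_j(\sigma))=0$ for all $\sigma\in D$ says; this is how the centralizers enter.) So a vector of degree $\varepsilon_1$ contributes to $C_1$ and to $C_2$. If $x_1,x_2,x_3$ act by zero, it gives a homology class in both degrees. We want two vectors $u,w$ of degree $\varepsilon_1$ such that $u$ is responsible for the class in degree $1$ and $w$ for the class in degree $2$.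

To get rid of $e_1\otimes w$, let $x_1w=v$ be a new vector, of degree $1$. To get rid of $e_2e_3\otimes u$, let $x_2u=z$ be a new vector, of degree $\varepsilon_1\varepsilon_2=\varepsilon_3$. Each new vector also appears a second time, as $e_1e_2e_3\otimes v$ and $e_1e_2\otimes z$. We get rid of these by $x_1v=t$ and $x_2z=t$, with a \emph{common} vector $t$, of degree $\varepsilon_1$: its two places $e_2e_3\otimes t$ and $e_1\otimes t$ are then hit once each. So let $O$ be the graded module with basis $w,v,t,z,u$ and
\[
\underset{\varepsilon_1}{w}\ \xrightarrow{\ x_1\ }\ \underset{1}{v}\ \xrightarrow{\ x_1\ }\ \underset{\varepsilon_1}{t}\ \xleftarrow{\ x_2\ }\ \underset{\varepsilon_3}{z}\ \xleftarrow{\ x_2\ }\ \underset{\varepsilon_1}{u},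
\]
where the degrees are written below and all products not shown are zero; in particular $x_3=0$, $x_1x_2=x_2x_1=0$ and $x_j^3=0$. Let $K=k\kappa$ be the graded module of rank $1$ and degree $\varepsilon_1$, with all $x_j=0$.

\begin{lemma}\label{lem:O}
$H_*(C(O))$ is free over $k$ with basis
\[
U=[e_1\otimes u]\in H_1,\qquad W=[e_2e_3\otimes w]\in H_2 .
\]
$C(K)$ has zero differential and basis $e_1\otimes\kappa$ in degree $1$ and $e_2e_3\otimes\kappa$ in degree $2$.
\end{lemma}

\begin{proof}
By \eqref{eq:pairs}, omitting tensor signs, $C(O)$ has the bases $v$ in degree $0$; $e_1w,\,e_1u,\,e_1t,\,e_3z$ in degree $1$; $e_2e_3w,\,e_2e_3u,\,e_2e_3t,\,e_1e_2z$ in degree $2$; $e_1e_2e_3v$ in degree $3$. The differential is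
\[
e_1w\mapsto v,\qquad e_2e_3u\mapsto e_3z,\qquad e_1e_2z\mapsto-e_1t,\qquad e_1e_2e_3v\mapsto e_2e_3t,
\]
and zero on the other basis elements $v,e_1u,e_1t,e_3z,e_2e_3w,e_2e_3t$. So $C(O)$ is the direct sum of four acyclic complexes of length one and of $ke_1u\oplus ke_2e_3w$ with zero differential. The statement on $K$ is clear from \eqref{eq:pairs}.
\end{proof}

\subsection{The smallest case, and why products do not suffice}

Let $p$ be odd, $k=\mathbb Z_p$, $r=1$, and $G_1=\mathbb Z_p^3\rtimes D$ as in \eqref{eq:G}. The map $O\to K$ with $u\mapsto p\kappa$, $w\mapsto\kappa$ and $v,z,t\mapsto0$ is a surjection of graded modules. Its kernel $N_1$ has basis $y=u-pw,\,v,\,z,\,t$, with $x_1y=-pv$, $x_2y=z$, $x_1v=t$, $x_2z=t$. The complex $C(N_1)$ is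
\[
e_1y\mapsto-pv,\qquad e_2e_3y\mapsto e_3z,\qquad e_1e_2z\mapsto-e_1t,\qquad e_1e_2e_3v\mapsto e_2e_3t ,
\]
so by Proposition~\ref{prop:odd} $H_0(G_1,N_1)=\mathbb Z/p$, the other homology groups vanish, and $\chi(G_1,N_1)=p$. Yet $H_0(\mathbb Z_p^3,N_1)$ is infinite, since $\mathbb Z_p^3$ acts unipotently on $N_1\otimes\mathbb Q_p\ne0$.

This is not yet a counterexample: the centralizers of elements over $\sigma_i$ have dimension $1=d_{G_1}(N_1)$. But in a product of several copies of $G_1$ the dimensions of centralizers add up, while tensor products over $\mathbb Z_p$ of modules for the factors still have canonical dimension at most $1$. So we pass to $G_1\times G_1$. The most obvious modules over it are of no use. Let $N'$ be any graded module for the second factor with $x_j^3=0$. Up to an acyclic summand $C(N_1)$ is $\mathbb Z_p\xrightarrow{-p}\mathbb Z_p$ in degrees $1$ and $0$, so $C(N_1\otimes N')=C(N_1)\otimes C(N')$ has the homology of $C(N')/p$, and $\log_p\chi(G_1\times G_1,N_1\otimes N')=\sum_i(-1)^i\operatorname{rank}C_i(N')=0$ by \eqref{eq:pairs}. Instead we form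 the tensor product \emph{before} taking the kernel. The complex $C(O\otimes O)$ has four homology classes, represented by the four different vectors $u\otimes u'$, $u\otimes w'$, $w\otimes u'$, $w\otimes w'$ (primes indicate the second factor), and a map that is not a product can scale just one of them.

\section{The counterexample for odd $p$}\label{sec:odd}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $G=A\rtimes F$ be the group \eqref{eq:G} with $r=2$, so $A=\mathbb Z_p^6$ and $F=D\times D\cong(\mathbb Z/2)^4$. It has no $p$-torsion by Lemma~\ref{lem:dim}(c). If $g\in G$ has image $(c,c')\in D\times D$, then $A^g=(\mathbb Z_p^3)^c\times(\mathbb Z_p^3)^{c'}$. Both factors have rank at least $1$, because $\sigma_i$ fixes the $i$-th coordinate. So $\dim C_G(g)\ge2$ by Lemma~\ref{lem:dim}(b).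

Let $k=\mathbb Z_p$ and consider the graded modules $O\otimes O$, of rank $25$, and $L=K\otimes K=\mathbb Z_p(\kappa\otimes\kappa')$; primes indicate vectors in the second factor. They satisfy $x_j^3=0$. Define $h:O\otimes O\to L=\mathbb Z_p$ on the basis tensors by
\[
h(u\otimes u')=p,\qquad h(u\otimes w')=h(w\otimes u')=h(w\otimes w')=1,
\]
and $h=0$ on tensors with a factor in $\{v,z,t\}$ or $\{v',z',t'\}$. The images of all $x_j$ lie in the span of the latter tensors, and $x_jL=0$, so $h$ commutes with the $x_j$. It preserves degrees because $u$, $w$ and $\kappa$ all have degree $\varepsilon_1$. So $h$ is a map of graded modules, hence $\mathbb Z_pG$-linear, and it is surjective. Put $M=\ker h$; it is free of rank $24$ over $\mathbb Z_p$, and $d_G(M)\le1$ by Lemma~\ref{lem:dim}(a).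

By Proposition~\ref{prop:odd}, Lemma~\ref{lem:O} and the K\"unneth formula (all complexes are free with free homology), $H_*(G,O\otimes O)$ is free with basis
\[
U\otimes U'\ (\text{degree }2),\qquad U\otimes W',\ W\otimes U'\ (\text{degree }3),\qquad W\otimes W'\ (\text{degree }4),
\]
and $H_*(G,L)$ is free with the basis $e_1e_4$, $e_1e_5e_6$, $e_2e_3e_4$, $e_2e_3e_5e_6$ (each tensored with $\kappa\otimes\kappa'$) in the same degrees. Since $U$ is represented by $e_1\otimes u$ and $W$ by $e_2e_3\otimes w$, the map $h_*$ is diagonal in these bases; its entries are the values of $h$ on $u\otimes u'$, $u\otimes w'$, $w\otimes u'$, $w\otimes w'$, that is, $p,1,1,1$. In particular $h_*$ is injective, and the long exact sequence of $0\to M\to O\otimes O\to L\to0$ gives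
\[
H_i(G,M)\cong\operatorname{coker}\bigl(H_{i+1}(G,O\otimes O)\xrightarrow{h_*}H_{i+1}(G,L)\bigr).
\]
This is $\mathbb Z/p$ for $i=1$ and $0$ otherwise, so $\chi(G,M)=p^{-1}$.
\end{proof}

\begin{remark}
There is no conflict with (i) or (ii). The module $M$ is not $p$-torsion, so (i) does not apply to it. It does apply to $M/pM$, and the sequence $0\to M\xrightarrow{p}M\to M/pM\to0$ indeed gives $\chi(G,M/pM)=1$. As for (ii), $H_0(A,M)$ is infinite, since $A$ acts unipotently on $M\otimes\mathbb Q_p\ne0$; the same holds for every open subgroup of $A$, so the hypothesis of (ii) fails. Only the $F$-coinvariants of $H_*(A,M)$ are finite.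
\end{remark}

\section{All primes, all centralizer dimensions, all values}\label{sec:all}

For $p=2$ three things break down: $|F|$ is not invertible in $\mathbb Z_p$, exponentials need denominators, and $A\rtimes F$ has $2$-torsion. We therefore replace the semidirect product by a torsion-free extension of $F$ by $A$, and we compute homology only after inverting $p$. The extension then becomes split after completion, so Lemma~\ref{lem:C} applies. Torsion in the integral homology is no longer visible. But we only need to know how $\chi$ changes in a family of kernels of maps between two fixed lattices, and the torsion in the homology of these two lattices contributes the same constant to every member of the family.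

\subsection{The group}

Let $D$ act on $\mathbb Q_p^3$ by $\sigma\mapsto\operatorname{diag}(\varepsilon_1(\sigma),\varepsilon_2(\sigma),\varepsilon_3(\sigma))$. In $\mathbb Q_p^3\rtimes D$, with product $(\tau,c)(\tau',c')=(\tau+c\tau',cc')$, put $H=\{(\tau,c):\tau\in\tau_c+\mathbb Z_p^3\}$, where
\[
\tau_1=0,\qquad\tau_{\sigma_1}=(\tfrac12,\tfrac12,0),\qquad\tau_{\sigma_2}=(0,\tfrac12,\tfrac12),\qquad\tau_{\sigma_3}=(\tfrac12,0,\tfrac12).
\]
The map $c\mapsto\tau_c$ is a homomorphism to $(\frac12\mathbb Z_p/\mathbb Z_p)^3$, on which $D$ acts trivially because signs do not matter there. Hence $\tau_c+c\tau_{c'}\equiv\tau_{cc'}$ and $-c\,\tau_c\equiv\tau_c$ modulo $\mathbb Z_p^3$, so $H$ is a subgroup. It is a union of four cosets of $\mathbb Z_p^3$, so it is compact with open normal subgroup $\mathbb Z_p^3$ of index $4$. Let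
\[
G=H^r,\qquad A=\mathbb Z_p^n\ (n=3r),\qquad G/A=F=D^r ,
\]
regarded as a subgroup of $\mathbb Q_p^n\rtimes F$. For odd $p$ this is the group \eqref{eq:G}, since then $\frac12\in\mathbb Z_p$; it has no $p$-torsion by Lemma~\ref{lem:dim}(c).

Let $p=2$. Then $H$ is pro-$2$, so if it had torsion, it would contain an element of order $2$. The subgroup $\mathbb Z_2^3$ is torsion-free. If $g=(\tau,\sigma_i)\in H$, then $g^2=(\tau+\sigma_i\tau,1)$ has $i$-th coordinate $2\tau_i$, and $2\tau_i\in1+2\mathbb Z_2$ because the $i$-th coordinate of $\tau_{\sigma_i}$ is $\frac12$. So $g^2\ne1$. Hence $H$ and $G$ are torsion-free and pro-$2$.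

For every $p$, an element $g=(\tau,c)$ acts on $A$ by conjugation as $c=(c_1,\dots,c_r)$, and each $c_i\in D$ fixes a coordinate of its copy of $\mathbb Z_p^3$. So $\dim C_G(g)\ge r$ by Lemma~\ref{lem:dim}(b).

\subsection{Rational homology}

Let $V$ be a graded module over $k=\mathbb Q_p$. Let $(\tau,c)\in G$ act on $V$ as $\exp(\tau\cdot x)\circ c$, where $\tau\cdot x=\sum_j\tau_jx_j$ and $c$ acts through the grading. Since $c\exp(\tau'\cdot x)=\exp((c\tau')\cdot x)c$, this is a continuous action. As $G$ is compact, $V$ contains $G$-stable lattices.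

\begin{proposition}\label{prop:rational}
For every $G$-stable lattice $\Lambda\subset V$ we have $H_i(G,\Lambda)\otimes\mathbb Q_p\cong H_i(C(V))$, naturally with respect to maps of graded modules carrying lattices into lattices.
\end{proposition}

\begin{proof}
Put $B=\mathbb Q_p\otimes\mathbb Z_pG$ and $R_0=\mathbb Q_p\otimes\mathbb Z_pA$, and let $I=(T_1,\dots,T_n)\subset R_0$ be the augmentation ideal, where $T_j=a_j-1$ and $a_1,\dots,a_n$ are the standard generators of $A$. Tensoring a projective resolution of the right $\mathbb Z_pG$-module $\mathbb Z_p$ with $\mathbb Q_p$ shows that $H_i(G,\Lambda)\otimes\mathbb Q_p=\operatorname{Tor}_i^B(\mathbb Q_p,V)$.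

\emph{Passage to the completion.} Since $R_0/I^l=\mathbb Q_p[T_1,\dots,T_n]/(T_1,\dots,T_n)^l$, the $I$-adic completion of the noetherian ring $R_0$ is $\hat R=\mathbb Q_p[[T_1,\dots,T_n]]$, and it is flat over $R_0$. Conjugation by $G$ preserves $I$, so $BI^l=I^lB$ is a two-sided ideal and $\hat B=\varprojlim_lB/BI^l$ is a ring. As $B=\bigoplus_cs_cR_0$ for coset representatives $s_c$ of $A$ in $G$, we have $\hat B=\bigoplus_cs_c\hat R=B\otimes_{R_0}\hat R$. The $T_j$ act on $V$ as the commuting nilpotent operators $\exp(x_j)-1$, so $I^lV=0$ for some $l$ and $V$ is a $\hat B$-module. Let $Q_\bullet\to\mathbb Q_p$ be a projective resolution of right $B$-modules. Then $Q_\bullet\otimes_B\hat B=Q_\bullet\otimes_{R_0}\hat R$ consists of projective $\hat B$-modules and, by flatness, resolves $\mathbb Q_p\otimes_{R_0}\hat R=\mathbb Q_p$. Since $Q_\bullet\otimes_BV=(Q_\bullet\otimes_B\hat B)\otimes_{\hat B}V$, we get $\operatorname{Tor}_i^B(\mathbb Q_p,V)=\operatorname{Tor}_i^{\hat B}(\mathbb Q_p,V)$.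

\emph{$\hat B$ is a skew group ring.} Let $\ell_j=\log(1+T_j)$, which is $T_j$ times a unit of $\hat R$. So $\ell_1,\dots,\ell_n$ is a regular sequence and $\hat R=\mathbb Q_p[[\ell_1,\dots,\ell_n]]$. For $s=(\tau,c)\in G$ we have $sa_js^{-1}=a_j^{\varepsilon_j(c)}$ and hence $s\ell_js^{-1}=\varepsilon_j(c)\ell_j$. Writing $\tau\cdot\ell=\sum_j\tau_j\ell_j$, define
\[
\hat s=\exp(-\tau\cdot\ell)\,s\in\hat B^\times .
\]
For $s=(\tau,c)$ and $s'=(\tau',c')$ this gives
\[
\hat s\,\hat s'=\exp(-\tau\cdot\ell)\exp(-(c\tau')\cdot\ell)\,ss'=\exp(-(\tau+c\tau')\cdot\ell)\,ss'=\widehat{ss'} .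
\]
For $s=(\tau,1)\in A$ we have $s=\prod_j(1+T_j)^{\tau_j}=\exp(\tau\cdot\ell)$, so $\hat s=1$. Therefore $\hat s$ depends only on the image $c$ of $s$ in $F$. Write $\hat c$ for it. Then $c\mapsto\hat c$ is a homomorphism $F\to\hat B^\times$, and $\hat B=\bigoplus_{c\in F}\hat R\,\hat c$ is a skew group ring with $\hat c\,\ell_j\hat c^{-1}=\varepsilon_j(c)\ell_j$. Each $\hat c$ acts trivially on the right module $\mathbb Q_p$, because the $\ell_j$ act on it as $0$ and $G$ acts on it trivially. On $V$ the element $\ell_j$ acts as $\log\exp(x_j)=x_j$, and $\hat c$ acts as $\exp(-\tau\cdot x)\exp(\tau\cdot x)\,c=c$, through the grading. So Lemma~\ref{lem:C} applies with $k=\mathbb Q_p$, $R=\hat R$ and $E=\bigoplus_j\mathbb Q_p\ell_j$.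
\end{proof}

\subsection{The modules}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $V=O^{\otimes r}$ and $L=K^{\otimes r}=\mathbb Q_p$, over $k=\mathbb Q_p$. For $m\in\mathbb Z$ let $h_m:V\to L$ be the linear map that vanishes on basis tensors with a factor in $\{v,z,t\}$ and satisfies
\[
h_m(u\otimes\cdots\otimes u)=p^m,\qquad h_m=1\ \text{ on all other tensors with all factors in }\{u,w\}.
\]
As in the proof of Theorem~\ref{thm:odd}, it is a map of graded modules, hence $G$-equivariant. Fix $G$-stable lattices $\Lambda\subset V$ and $\Lambda'\subset L$. Since $\dim L=1$ and $h_m\neq 0$, we have $h_m(\Lambda)=p^{k_m}\Lambda'$ for some $k_m\in\mathbb Z$. Put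
\[
f_m=p^{-k_m}h_m:\Lambda\to\Lambda',\qquad M_m=\ker f_m .
\]
Then $f_m$ is surjective, and $M_m$ is free of rank $5^r-1$ over $\mathbb Z_p$, so $d_G(M_m)\le1$.

\emph{Finiteness.} Let $X_i=H_i(G,\Lambda)$ and $Y_i=H_i(G,\Lambda')$. By Proposition~\ref{prop:rational}, Lemma~\ref{lem:O} and K\"unneth, $X_i\otimes\mathbb Q_p$ has as basis the tensors in $U,W$ with $i-r$ factors $W$, and $Y_i\otimes\mathbb Q_p$ has the corresponding basis; both have dimension $\binom r{i-r}$. In these bases $f_{m*}$ is $p^{-k_m}$ times a diagonal matrix all of whose entries are $1$, except for the entry $p^m$ at $U^{\otimes r}$, in degree $r$. So the maps $f_{m,i}:X_i\to Y_i$ are rational isomorphisms, their kernels and cokernels are finite, and so are all $H_i(G,M_m)$.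

\emph{Euler characteristic.} The long exact sequence gives $|H_i(G,M_m)|=|\operatorname{coker}f_{m,i+1}|\cdot|\ker f_{m,i}|$ for $i\ge0$, and $\operatorname{coker}f_{m,0}=0$. So
\begin{equation}\label{eq:chi}
\log_p\chi(G,M_m)=-\sum_{i\ge0}(-1)^i\log_p\frac{|\operatorname{coker}f_{m,i}|}{|\ker f_{m,i}|} .
\end{equation}
For a rational isomorphism $f:X\to Y$ of finitely generated $\mathbb Z_p$-modules, with torsion submodules $X_t,Y_t$, the induced map $X/X_t\to Y/Y_t$ is injective, and the snake lemma gives
\[
\frac{|\operatorname{coker}f|}{|\ker f|}=\frac{|Y_t|}{|X_t|}\,[\,Y/Y_t:f(X/X_t)\,].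
\]
The torsion factor does not depend on $f$. If $f'$ is a second rational isomorphism $X\to Y$, its lattice index is $p^a$ times that of $f$, where $a$ is the $p$-adic valuation of $\det(f'f^{-1})$ on $Y\otimes\mathbb Q_p$. Compare $f_{m,i}$ with $f_{0,i}$: the map $f_{m,i}f_{0,i}^{-1}$ is $p^{k_0-k_m}$ times a diagonal matrix with entries $1$, except for one entry $p^m$ if $i=r$. So \eqref{eq:chi} gives
\[
\log_p\chi(G,M_m)-\log_p\chi(G,M_0)=-\sum_i(-1)^i\Bigl((k_0-k_m)\tbinom r{i-r}+m\,\delta_{i,r}\Bigr)=-(-1)^rm ,
\]
because $\sum_i(-1)^i\binom r{i-r}=(-1)^r(1-1)^r=0$ for $r\ge1$. As $\log_p\chi(G,M_0)$ is an integer and $m$ runs over $\mathbb Z$, every power of $p$ occurs among the $\chi(G,M_m)$.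
\end{proof}

\section{Finiteness over the abelian subgroup}\label{sec:pos}

In the counterexamples the homology of $A$ is infinite. We now prove that, for index prime to $p$, this is the only obstruction. If the groups $H_i(A,M)$ are finite, then $\log_p\chi(G,M)$ is an average over $g\in G/A$ of alternating sums of (Brauer) traces of $g$ on them. The $g$-term is the value at $t=1$ of a product of two functions of $t$: one comes from the Koszul complex and has a zero of order $\dim C_G(\tilde g)$, where $\tilde g\in G$ lifts $g$, and the other comes from the growth of $M$ and has a pole of order at most $d_G(M)$. This is how the two sides of the inequality meet.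

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
We may assume $M\ne0$. Let $F=G/A$. As $|F|$ is invertible on $A$, we have $H^2(F,A)=0$, so $G=A\rtimes F$. Let $R=\mathbb Z_pA$, with augmentation ideal $I$, and $d=d_G(M)=\dim_RM$ (Lemma~\ref{lem:dim}). The group $H_i(A,M)=\operatorname{Tor}_i^R(\mathbb Z_p,M)$ is a finitely generated $R$-module killed by $J=I+\operatorname{ann}_RM$. The closed set $V(J)=V(I)\cap\operatorname{Supp}M$ is the support of $M/IM=H_0(A,M)$, which is finite. So $R/J$ has finite length; since $R$ has residue field $\mathbb F_p$, all $H_i(A,M)$ are finite.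

\emph{Step 1: an equivariant Koszul complex.} The map $a\mapsto a-1$ induces an isomorphism $A\cong I/I^2$ of $\mathbb Z_pF$-modules. As $A$ is $\mathbb Z_p$-free and $p\nmid|F|$, it is projective over $\mathbb Z_pF$, so $I\to I/I^2$ splits over $\mathbb Z_pF$. Let $E\subset I$ be the image of a splitting; it is $F$-stable and $E\cong A$ over $\mathbb Z_pF$. By Nakayama's lemma $RE=I$. As $R$ is Cohen--Macaulay of dimension $n+1$ and $R/I=\mathbb Z_p$ has dimension $1$, the $n$ elements of a basis of $E$ form a regular sequence. Let $K=K(M)$, $K_i=\bigwedge^iE\otimes_{\mathbb Z_p}M$. Lemma~\ref{lem:koszul}, with $k=\mathbb Z_p$ and $B=\mathbb Z_pG$, gives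
\begin{equation}\label{eq:HG}
H_i(K)\cong H_i(A,M),\qquad H_i(G,M)\cong H_i(K)_F .
\end{equation}
In particular all $H_i(G,M)$ are finite.

\emph{Step 2: a truncation with finite terms.} The modules $K_i$ are usually infinite, so they have no Brauer traces. Put $I^l=R$ for $l\le0$ and
\[
\operatorname{Fil}^sK_i=\textstyle\bigwedge^iE\otimes I^{s-i}M\qquad(s\ge0).
\]
These are $F$-stable subcomplexes, because the differential multiplies by elements of $E\subset I$, and $\operatorname{Fil}^0K=K$. Let $\operatorname{gr}^lM=I^lM/I^{l+1}M$ for $l\ge0$ and $\operatorname{gr}^lM=0$ for $l<0$. The graded pieces $\operatorname{gr}^sK_i=\bigwedge^iE\otimes\operatorname{gr}^{s-i}M$ are the graded pieces of the Koszul complex of $E$ on $\operatorname{gr}M=\bigoplus_l\operatorname{gr}^lM$. This is a module over $\operatorname{gr}_IR=\operatorname{Sym}(E)$ generated by the finite group $M/IM$, so every $\operatorname{gr}^lM$ is finite. The homology of this Koszul complex is finitely generated over the noetherian ring $\operatorname{Sym}(E)$ and is killed by $E$. So it is finitely generated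 over $\mathbb Z_p$, and there is $s_0$ such that $\operatorname{gr}^sK$ is acyclic for all $s\ge s_0$.

Hence $\operatorname{Fil}^{s_0}K/\operatorname{Fil}^lK$ is acyclic for all $l>s_0$. Its terms are finite, and inverse limits of finite groups are exact. Since $M$ is $I$-adically complete, the limit over $l$ is $\operatorname{Fil}^{s_0}K$. So $\operatorname{Fil}^{s_0}K$ is acyclic and
\begin{equation}\label{eq:trunc}
H_i(K)\cong H_i(K/\operatorname{Fil}^{s_0}K),
\end{equation}
compatibly with $F$, where $K/\operatorname{Fil}^{s_0}K$ has finite terms, with a finite filtration whose graded pieces are $\operatorname{gr}^sK$, $0\le s<s_0$.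

\emph{Step 3: traces.} Since $p\nmid|F|$, every simple $\mathbb F_pF$-module $S$ lifts to a $\mathbb Z_pF$-lattice $\tilde S$ with $\tilde S/p\cong S$, unique up to isomorphism, and every $\mathbb Z_pF$-lattice is a direct sum of such lifts. The eigenvalues of $g\in F$ on lattices are roots of unity of order dividing $|F|$. Fix an embedding into $\mathbb C$ of the subfield of $\overline{\mathbb Q}_p$ generated over $\mathbb Q$ by these roots of unity, and regard traces and characteristic polynomials of $g$ on lattices as complex. For a finite $\mathbb Z_pF$-module $N$ of $p$-power order let $\beta_N(g)\in\mathbb C$ be the sum of $\operatorname{tr}(g\mid\tilde S)$ over the composition factors $S$ of $N$. This is additive in short exact sequences, and: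
\begin{itemize}
\item[(a)] $|\beta_N(g)|\le\log_p|N|$, since $\operatorname{rank}\tilde S=\log_p|S|$.
\item[(b)] $\beta_{Y\otimes N}(g)=\operatorname{tr}(g\mid Y)\,\beta_N(g)$ for every $\mathbb Z_pF$-lattice $Y$. By additivity we may take $N=S$ simple; then $Y\otimes S=(Y\otimes\tilde S)/p$, and $\beta_{Z/p}(g)=\operatorname{tr}(g\mid Z)$ for the lattice $Z=Y\otimes\tilde S$, because $Z$ is a sum of lifts.
\item[(c)] $\log_p|N_F|=|F|^{-1}\sum_{g\in F}\beta_N(g)$. Both sides are additive, since $(-)_F$ is exact. For $N=S$ put $\epsilon=|F|^{-1}\sum_gg$; then $\tilde S_F\cong\epsilon\tilde S$ is free of rank $\operatorname{tr}(\epsilon\mid\tilde S)$, and $S_F=\tilde S_F/p$.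
\end{itemize}
By \eqref{eq:HG} and (c),
\begin{equation}\label{eq:avg}
\log_p\chi(G,M)=\frac1{|F|}\sum_{g\in F}\ \sum_i(-1)^i\beta_{H_i(K)}(g).
\end{equation}
We show that the inner sum vanishes for every $g$.

\emph{Step 4: a zero against a pole.} For $g\in F$ put
\[
\lambda_g(t)=\det(1-tg\mid E)=\sum_i(-1)^i\operatorname{tr}\bigl(g\mid\textstyle\bigwedge^iE\bigr)t^i,\qquad
\zeta_g(t)=\sum_{l\ge0}\beta_{\operatorname{gr}^lM}(g)\,t^l,
\]
and $P_g=\lambda_g\zeta_g$. By (b) the coefficient of $t^s$ in $P_g$ is
\[
\sum_i(-1)^i\beta_{\operatorname{gr}^sK_i}(g)=\sum_i(-1)^i\beta_{H_i(\operatorname{gr}^sK)}(g),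
\]
which vanishes for $s\ge s_0$. So $P_g$ is a polynomial. Summing over $s<s_0$ and using \eqref{eq:trunc} gives
\[
P_g(1)=\sum_i(-1)^i\beta_{(K/\operatorname{Fil}^{s_0}K)_i}(g)=\sum_i(-1)^i\beta_{H_i(K)}(g).
\]

The order of the pole of $\zeta_g$ is bounded by the growth of $M$. We have $I^lM=J^lM$, and $J$ is primary to the maximal ideal of $R$. So the Hilbert--Samuel theorem says that $\log_p|\operatorname{gr}^lM|$, which is the length of $\operatorname{gr}^lM$ over $R$, is for large $l$ a polynomial in $l$ of degree $d-1$ (zero if $d=0$). By (a), $|\zeta_g(t)|\le c\,(1-t)^{-d}$ for $0\le t<1$, with a constant $c$.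

The factor $\lambda_g$ vanishes at $t=1$ to the order of the multiplicity of the eigenvalue $1$ of $g$ on $E\cong A$. As $g$ has finite order on $A$, this is the rank of $A^g$, which is $\dim C_G(\tilde g)$ for any lift $\tilde g\in G$ of $g$ (Lemma~\ref{lem:dim}(b)). By hypothesis $\dim C_G(\tilde g)>d$. Therefore $P_g(t)=\lambda_g(t)\zeta_g(t)\to0$ as $t\to1$ from below. Since $P_g$ is a polynomial, $P_g(1)=0$. Now \eqref{eq:avg} gives $\chi(G,M)=1$.

\emph{Sharpness.} Let $G=A=\mathbb Z_p^n$ with $n\ge1$, and $M=R/(T_1-p)$. Then $d_G(M)=n=\dim C_G(g)$ for all $g$. Applying $\mathbb Z_p\otimes_R-$ to the resolution $0\to R\xrightarrow{T_1-p}R\to M\to0$ gives the complex $\mathbb Z_p\xrightarrow{-p}\mathbb Z_p$. So $H_0(G,M)=H_0(A,M)=\mathbb Z/p$ is finite, the higher homology vanishes, and $\chi(G,M)=p$.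
\end{proof}

The group and the module of Theorem~\ref{thm:odd} satisfy all hypotheses of Theorem~\ref{thm:pos} except the finiteness of $H_0(A,M)$, so this hypothesis cannot be weakened to the finiteness of $H_*(G,M)$.

\begin{thebibliography}{1}
\bibitem{Wadsley} Simon Wadsley, \emph{Euler characteristics and compact $p$-adic Lie groups}, arXiv:0909.3763 (2009).
\end{thebibliography}

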